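# Posets of width $w$: fractional local dimension comes arbitrarily close to $w$ and never reaches it

## The least upper bound is $w$, and no finite poset attains it

**Main Theorem.** For every $w\ge 3$,
$$\sup\{\operatorname{fldim}(P): P\text{ a finite poset of width }w\}=w,$$
and the supremum is not attained: $\operatorname{fldim}(P)<w$ for every finite poset $P$ of width $w$.

It is the conjunction of two statements, proved by quite different means.

**Theorem 1.** For all $w\ge 3$, $N\ge 1$ and $\varepsilon>0$ there is a finite poset of width $w$ with $\operatorname{fldim}\ge w\left(1-\frac1N\right)-\varepsilon$.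

**Theorem 2.** If $P$ is finite of width $w\ge 3$, then $\operatorname{fldim}(P)<w$.

**Corollary 3.** (a) For every $w\ge 3$ there is a finite poset of width $w$ whose local dimension is exactly $w$. (b) For every $w\ge 3$ there is a countable poset of width $w$ whose fractional local dimension is exactly $w$, and this value is attained by a fractional local realizer. (c) Every finite poset of width $2$ has fractional local dimension $2$.

The question comes from Heather C. Smith and William T. Trotter, "Fractional Local Dimension", arXiv:1906.05839 (2019). In plain words, we describe a partial order by a weighted collection of linear orders, each allowed to rank only some of the elements. Every element pays for the total weight of the linear orders that mention it. How large a price can a poset of width $w$ force on its most expensive element? The posing of the problem includes the remark that it is not known whether $w$ is attained by the local dimension of posets of width $w$; Corollary 3(a) settles this.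

## Partial linear extensions and the weights they carry

All posets are finite unless we say otherwise. We write $x\parallel y$ for "$x$ and $y$ are incomparable". The *width* of $P$ is the maximum size of an antichain.

A *linear extension* of $P$ is a linear order $L$ on the ground set of $P$ such that $x<y$ in $P$ implies $x<y$ in $L$. The *dimension* $\dim(P)$ (Dushnik–Miller) is the least $t$ such that there are linear extensions $L_1,\dots,L_t$ whose intersection is $P$. Equivalently, for every ordered pair $(x,y)$ of incomparable elements some $L_i$ has $x>y$. The *fractional dimension* $\operatorname{fdim}(P)$ (Brightwell–Scheinerman) is the minimum of $\sum_L g(L)$ over functions $g\ge0$ on linear extensions with $\sum\{g(L):x>y\text{ in }L\}\ge1$ for every ordered incomparable pair $(x,y)$.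

**Definition (ple).** A *partial linear extension*, or *ple*, of $P$ is a linear order $L$ on a subset of the ground set such that $x,y\in L$ and $x<y$ in $P$ imply $x<y$ in $L$. The set of all ples is $\mathcal L$. A ple $L$ *reverses* the ordered pair $(x,y)$ if $x\parallel y$, both elements are in $L$, and $x>_Ly$.

**Definition (local realizer, Ueckerdt).** A *local realizer* is a family $\mathcal F\subseteq\mathcal L$ such that every comparable pair $x<y$ lies in some member of $\mathcal F$, and every ordered incomparable pair is reversed by some member. The *local dimension* $\operatorname{ldim}(P)$ is the minimum, over local realizers $\mathcal F$, of the maximum number of members of $\mathcal F$ containing a single element.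

**Definition (fractional local realizer).** A *fractional local realizer* is a function $f:\mathcal L\to[0,\infty)$ such that

1. for every comparable pair $x<y$, $\sum\{f(L): x,y\in L\}\ge1$ (a ple containing both automatically has $x<_Ly$);
2. for every ordered incomparable pair $(x,y)$, $\sum\{f(L): L\text{ reverses }(x,y)\}\ge1$.

The *local weight* of $x$ is $\sum\{f(L):x\in L\}$, and $\operatorname{fldim}(P)$ is the minimum over $f$ of the maximum local weight. It is the optimum of a finite linear program, so the minimum exists.

Indicator functions show $\operatorname{fldim}(P)\le\operatorname{ldim}(P)$, and a realizer is a local realizer, so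
$$\operatorname{fldim}(P)\le\operatorname{ldim}(P)\le\dim(P).\tag{1}$$

**Example (standard examples).** For $w\ge3$ the *standard example* $S_w$ has minimal elements $a_1,\dots,a_w$, maximal elements $b_1,\dots,b_w$, and $a_i<b_j$ iff $i\ne j$. Its width is $w$. Take the two linear extensions $a_1\cdots a_wb_1\cdots b_w$ and $a_w\cdots a_1b_w\cdots b_1$ (written from bottom to top) and the $w$ two-element ples $M_i=(b_i,a_i)$, in which $b_i$ is below $a_i$. The first two cover all comparable pairs, reverse all pairs $(a_i,a_j)$ and $(b_i,b_j)$, and reverse $(b_i,a_i)$. The ple $M_i$ reverses $(a_i,b_i)$. Each element lies in three members, so $\operatorname{ldim}(S_w)\le3$.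

**Example ($S_3$ fractionally).** Weights do better. For $\{i,j,k\}=\{1,2,3\}$, $j<k$, put
$$E_i=a_j\,a_k\,b_i\,a_i\,b_j\,b_k,\qquad E_i'=a_k\,a_j\,b_i\,a_i\,b_k\,b_j .$$
Both are linear extensions, since only $a_j,a_k$ need to lie below $b_i$, and only $b_j,b_k$ need to lie above $a_i$. Give weight $\frac13$ to each of the six $E_i,E'_i$ and to each of $M_1,M_2,M_3$. Comparable pairs receive $6\cdot\frac13=2$. The pair $(b_i,a_i)$ is reversed by the four extensions with another index, total $\frac43$. The pair $(a_i,b_i)$ is reversed by $E_i,E_i',M_i$, total $1$. The pair $(a_i,a_j)$ is reversed by $E_i,E_i'$ and by exactly one of $E_k,E_k'$, total $1$; the pair $(b_i,b_j)$ is reversed by $E_j,E_j'$ and by exactly one of $E_k,E'_k$, total $1$. Every local weight is $2+\frac13$, so $\operatorname{fldim}(S_3)\le\frac73$.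

For posets of width $w\ge3$, Felsner and Trotter showed that $\operatorname{fdim}(P)=w$ precisely when $P$ contains $S_w$. So $S_3$ has fractional dimension $3$, while its fractional local dimension is at most $\frac73$. The standard examples, extremal for $\operatorname{fdim}$, are the first candidates one tries for Theorem 1, and they fail: $\operatorname{fldim}(S_w)\le 3$ for all $w$. They also show that linear extensions alone cannot prove Theorem 2, so its proof has to use proper ples.

## Linear extensions built from a chain; width two

**Lemma 4 (chain extensions).** Let $C=\{y_1<\dots<y_n\}$ be a chain of a finite poset $P$. For $v\notin C$ put $v\in V_s$, where $s$ is the least index with $v\not\ge y_s$, and $s=n+1$ if there is none. Let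
$$L=V_1\,y_1\,V_2\,y_2\cdots V_n\,y_n\,V_{n+1},$$
each $V_s$ ordered by any linear extension of $P|_{V_s}$. Then $L$ is a linear extension of $P$, and it reverses every incomparable pair $(y,v)$ with $y\in C$.

**Proof.** Let $u<v$ in $P$ with both outside $C$ and $v\in V_s$. If $s\le n$, then $v\not\ge y_s$, so $u\not\ge y_s$ and $u\in V_t$ with $t\le s$; if $s=n+1$ this is trivial. If $t=s$, the order inside $V_s$ puts $u$ before $v$. If $u<y_s$ with $u\notin C$, then $u\not\ge y_s$, so $u\in V_t$ with $t\le s$, which precedes $y_s$. If $y_s<v$ with $v\notin C$, then $v\ge y_1,\dots,y_s$, so $v\in V_t$ with $t>s$, after $y_s$. Finally, if $v\parallel y_s$ then $v\not\ge y_s$, so $v\in V_t$ with $t\le s$, and $y_s>_Lv$. $\square$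

**Example.** In $S_3$ take $C=\{a_1<b_2\}$. Then $V_1=\{a_2,a_3,b_1\}$, $V_2=\{b_3\}$, $V_3=\emptyset$, and $L=a_2\,a_3\,b_1\,a_1\,b_3\,b_2$ or $a_3\,a_2\,b_1\,a_1\,b_3\,b_2$. It reverses all the pairs $(a_1,\cdot)$ and $(b_2,\cdot)$ that it should, and also $(b_3,b_1)$, which nobody asked for. Such accidental reversals will matter in Theorem 2.

By Dilworth's theorem a poset of width $w$ is a union of $w$ disjoint chains $C_1,\dots,C_w$. The $w$ extensions of Lemma 4 form a realizer, because an incomparable pair $(x,z)$ is reversed by the extension of the chain containing $x$. Hence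
$$\operatorname{fldim}(P)\le\operatorname{ldim}(P)\le\dim(P)\le w\qquad\text{for }P\text{ of width }w.\tag{2}$$
So the supremum in the Main Theorem is at most $w$, and Theorems 1 and 2 together imply the Main Theorem.

**Proof of Corollary 3(c).** Let $P$ have width $2$ and $x\parallel y$. The ples reversing $(x,y)$ and those reversing $(y,x)$ are disjoint sets of ples, all containing $x$, and each set has total weight at least $1$. So $x$ has local weight at least $2$. With (2), which holds for width $2$ too, $\operatorname{fldim}(P)=2$. $\square$

Thus in width $2$ the bound $w$ is always attained. From width $3$ on it never is.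

## Accounting with forests of reversed pairs

What would force local weight close to $w$? Suppose we single out a finite set of elements, called *sites* for now, and a set $\mathcal E$ of incomparable pairs of sites, called *edges*. Suppose every ple $L$ reverses at most $(1-\frac1w)\,|L\cap\{\text{sites}\}|$ of the edges. If $f$ is a fractional local realizer with local weights at most $W$, then
$$|\mathcal E|\le\sum_Lf(L)\cdot\#\{\text{edges reversed by }L\}\le\left(1-\tfrac1w\right)\sum_Lf(L)\,|L\cap\{\text{sites}\}|\le\left(1-\tfrac1w\right)W\cdot\#\{\text{sites}\}.$$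
If there are about $w-1$ edges per site, this gives $W$ at least about $w$. The condition on ples holds when the edges reversed by one ple always form a forest whose components have at most $w$ vertices, for a tree on $m$ vertices has $m-1\le(1-\frac1w)m$ edges if $m\le w$. So we want

* about $w-1$ edges per site, and
* reversed edges forming forests, with components of at most $w$ sites.

**A first attempt.** Choose reals $c_{ij}\in(1,2)$, $i\neq j$ in $[w]$, linearly independent over $\mathbb Q$, let $B$ be the set of sums $\sum a_{ij}c_{ij}$ with $a_{ij}\in\{0,\dots,N-1\}$, and order $[w]\times B$ by $(i,g)<(i,h)$ iff $g<h$, and, for $i\ne j$, $(i,g)<(j,h)$ iff $h>g+c_{ij}$. (Transitivity is checked as in the next section.) Let the edges be the pairs $(i,g),(j,g+c_{ij})$, which are just barely incomparable. There are about $w-1$ of them per site, and linear independence looks fit to exclude cycles. A component of at most $w$ sites would be one that meets each chain $\{i\}\times B$ at most once. This is where it breaks. Take $w=3$, $N=2$ and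
$$s_1=(1,c_{32}),\quad s_2=(2,c_{32}+c_{12}),\quad s_3=(3,c_{12}),\quad s_4=(1,c_{12}+c_{31}).$$
Three pairs are edges: $(s_1,s_2)$, $(s_3,s_2)$, $(s_3,s_4)$. Since all $c_{ij}$ lie in $(1,2)$, a sum of two of them exceeds any single one. Using this, one checks $s_1\parallel s_3$ (neither $c_{12}>c_{32}+c_{13}$ nor $c_{32}>c_{12}+c_{31}$) and $s_2\parallel s_4$ (neither $c_{31}>c_{32}+c_{21}$ nor $c_{32}>c_{31}+c_{12}$). The only comparability is $s_1<s_4$. So the order $s_2,s_1,s_4,s_3$ from bottom to top is a ple. It reverses all three edges, which form a path on $4$ sites, two of them in chain $1$. The ratio of edges to sites is $\frac34>\frac23$, and the accounting fails.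

The reason is the zigzag. Reversing the edge $(s,s')$ only says $s>_Ls'$; walking along the edge the other way we learn nothing that points downward. To repair this, each site is replaced by a copy of $\mathbb Q$, a *fibre* $\{s(q)\}$. For an edge $(s,s')$ we make $s(q)\parallel s'(q')$ when $q'<q$, and $s(q)<s'(q')$ when $q'\ge q$. If now a ple reverses *all* the pairs with $q'<q$ it contains, then on these two fibres the higher rational always wins, in whichever direction the edge is walked. A walk along edges with falling rationals then goes down in $L$, and it cannot end above its start.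

Fibres alone are not enough. With $q_2<q_1$, $q_2<q_3$, $q_4<q_3$, the order $s_2(q_2),s_1(q_1),s_4(q_4),s_3(q_3)$ is still a ple reversing three pairs. We have to show that ples using only scraps of fibres do not help. The tool is averaging over the automorphisms of $\mathbb Q$. After averaging, a random ple that reverses one pair of an edge almost surely uses both fibres unboundedly and reverses every pair it contains.

## The poset $[w]\times B\times\mathbb Q$

Fix $w\ge3$, $N\ge1$, put $M=w(w-1)$, and let $c_{ij}$ and $B$ be as above. By linear independence $|B|=N^M$. Let $\mathbf P=[w]\times B\times\mathbb Q$ with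

* $(i,g,q)<(i,h,q')$ iff $g<h$, or $g=h$ and $q<q'$;
* for $i\ne j$: $(i,g,q)<(j,h,q')$ iff $h>g+c_{ij}$, or $h=g+c_{ij}$ and $q'\ge q$.

**Step 1: this is a poset of width $w$.** Irreflexivity is clear. Write $<_{\mathrm{lex}}$ for the lexicographic order on pairs (second, third coordinate). For $i\ne j$ the relation says $(g+c_{ij},q)\le_{\mathrm{lex}}(h,q')$. Let $(i,g,q)<(j,h,q')<(k,f,q'')$. If $i=j=k$, transitivity is that of $<_{\mathrm{lex}}$. If $i=j\ne k$, then $(g+c_{jk},q)<_{\mathrm{lex}}(h+c_{jk},q')\le_{\mathrm{lex}}(f,q'')$. If $i\neq j=k$, then $(g+c_{ij},q)\le_{\mathrm{lex}}(h,q')<_{\mathrm{lex}}(f,q'')$. If $i,j,k$ are distinct, then $f\ge g+c_{ij}+c_{jk}>g+2>g+c_{ik}$. If $i=k\ne j$, then $f\ge g+c_{ij}+c_{ji}>g$. In all cases $(i,g,q)<(k,f,q'')$. The poset is covered by the $w$ chains $\{i\}\times B\times\mathbb Q$, and $\{(k,0,0):k\in[w]\}$ is an antichain because $0<c_{ij}$. So the width is $w$.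

**Step 2: sites and edges.** A *site* is a pair $s=(k,g)\in[w]\times B$; write $s(q)=(k,g,q)$. Let $\mathcal E$ be the set of pairs $(s,s')$ of sites with $s=(i,g)$, $s'=(j,g+c_{ij})$, $i\ne j$. There are $wN^M$ sites. By linear independence, $g+c_{ij}\in B$ iff the coefficient of $c_{ij}$ in $g$ is at most $N-2$, so
$$|\mathcal E|=w(w-1)(N-1)N^{M-1}.\tag{3}$$
Two sites are joined by at most one member of $\mathcal E$: if $(s,s')$ and $(s',s)$ were both in $\mathcal E$, then $c_{ij}+c_{ji}=0$. For $(s,s')\in\mathcal E$,
$$q'<q\ \Rightarrow\ s(q)\parallel s'(q'),\qquad q'\ge q\ \Rightarrow\ s(q)<s'(q').\tag{4}$$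
Indeed $s'(q')<s(q)$ would require $g\ge g+c_{ij}+c_{ji}$.

**Step 3: the target.** Let $W$ be the supremum of $\operatorname{fldim}(F)$ over finite subposets $F$ of $\mathbf P$ of width $w$. By (2), $W\le w$. We shall show
$$W\ge w\,\frac{N-1}{N}.\tag{5}$$
Then some finite $F$ of width $w$ has $\operatorname{fldim}(F)\ge w(1-\frac1N)-\varepsilon$, which is Theorem 1.

## An invariant measure on partial linear extensions

**Step 4: the space of ples.** We want limits of fractional local realizers of finite subposets, so we topologize. Let $\Omega$ be the set of all ples of $\mathbf P$, finite or infinite, including $\emptyset$. Encode $L$ as $\{(x,y):x,y\in L,\ x\le_Ly\}\in\{0,1\}^{\mathbf P\times\mathbf P}$. A relation $E$ arises in this way iff: $(x,y)\in E$ implies $(x,x),(y,y)\in E$; if $(x,x),(y,y)\in E$ then $(x,y)\in E$ or $(y,x)\in E$; $E$ is antisymmetric and transitive; and if $(x,x),(y,y)\in E$ and $x<y$ in $\mathbf P$, then $(x,y)\in E$. Each condition involves finitely many coordinates, so $\Omega$ is closed, hence compact, and metrizable since $\mathbf P$ is countable. Put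
$$\Omega^*=\Omega\setminus\{\emptyset\},\qquad\Omega_z=\{L:z\in L\},\qquad R_{x,y}=\{L:x,y\in L,\ x>_Ly\}.$$

A *cylinder* is a set $C=\{L:L|_A\in\Psi\}$ with $A\subset\mathbf P$ finite and $\Psi$ a set of nonempty ples of $A$. For each cylinder fix one such $A=A_C$. Passing to a larger $A$ is always possible, so two cylinders can be described over a common $A$; hence the set $\mathcal C$ of cylinders is a ring of sets (closed under union, intersection, difference). It is countable. Cylinders are compact and open, and they lie in $\Omega^*$. They form a base of the topology of $\Omega^*$: a neighbourhood of $L\ne\emptyset$ contains all $L'\in\Omega$ with $L'|_A=L|_A$ for some finite $A$, and we may enlarge $A$ to meet $L$. The sets $\Omega_z$, $R_{x,y}$ are cylinders, and $C\subset\bigcup_{z\in A}\Omega_z$ for any $A$ defining $C$.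

**Step 5: a compact nonempty set of candidates.** Let $\mathcal K$ be the set of finitely additive $\nu:\mathcal C\to[0,\infty)$ such that
$$\nu(\Omega_z)\le W\ \text{ for all }z,\qquad\nu(R_{x,y})\ge1\ \text{ for all ordered incomparable pairs }(x,y).$$
For $\nu\in\mathcal K$ we have $\nu(C)\le\sum_{z\in A_C}\nu(\Omega_z)\le W|A_C|$, and the defining conditions are closed, so $\mathcal K$ is a closed subset of $\prod_{C}[0,W|A_C|]$. It is compact.

It is not empty. For finite $F\subset\mathbf P$ containing $\{(k,0,0)\}_k$, which therefore has width $w$, let $f_F$ be an optimal fractional local realizer of $F$; its local weights are at most $\operatorname{fldim}(F)\le W$. A ple of $F$ is a ple of $\mathbf P$, so $\nu_F(C)=\sum\{f_F(L):L\in C\}$ makes sense. It is finitely additive, $\nu_F(\Omega_z)\le W$ (it is $0$ if $z\notin F$), and $\nu_F(R_{x,y})\ge1$ if $x,y\in F$ are incomparable. Let $F_1\subset F_2\subset\cdots$ be such sets exhausting $\mathbf P$. The $\nu_{F_n}$ lie in the compact product above. For each incomparable pair the inequality $\nu_{F_n}(R_{x,y})\ge1$ holds for all large $n$, so every accumulation point lies in $\mathcal K$.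

**Step 6: making the candidate invariant.** Let $G=\operatorname{Aut}(\mathbb Q,<)$. It acts on $\mathbf P$ through the last coordinate, by automorphisms, because the order of $\mathbf P$ only compares rationals. So it acts on $\Omega$ and on $\mathcal C$, with $g\Omega_z=\Omega_{gz}$ and $gR_{x,y}=R_{gx,gy}$; and for $\nu\in\mathcal K$, $h\in G$ the function $C\mapsto\nu(hC)$ is again in $\mathcal K$. Every order isomorphism between finite subsets of $\mathbb Q$ extends to an element of $G$ (interpolate piecewise linearly, with translations at the ends).

**Lemma 5.** Some $\nu\in\mathcal K$ satisfies $\nu(gC)=\nu(C)$ for all $g\in G$, $C\in\mathcal C$.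

**Proof.** For $C\in\mathcal C$, $g\in G$, $\varepsilon>0$ the set $\{\nu\in\mathcal K:|\nu(gC)-\nu(C)|\le\varepsilon\}$ is closed in the compact space $\mathcal K$. So it suffices to show that finitely many of these sets have a common element; for the empty cylinder there is nothing to do, and we may use the smallest $\varepsilon$. Let nonempty cylinders $C_1,\dots,C_r$, elements $g_1,\dots,g_r\in G$ and $\varepsilon>0$ be given. Let $T_a$ be the finite, nonempty set of rational coordinates occurring in $A_{C_a}$, and $T=\bigcup_a(T_a\cup g_aT_a)$.

Fix any $\nu_0\in\mathcal K$. For $Z\subset\mathbb Q$ with $|Z|=|T_a|$ choose $h\in G$ with $hT_a=Z$ and put $\varphi_a(Z)=\nu_0(hC_a)$. This does not depend on $h$: the set $hC_a$ depends only on $h|_{T_a}$, and this is the unique order isomorphism $T_a\to Z$. The values of $\varphi_a$ lie in $[0,W|A_{C_a}|]$. Divide this interval into finitely many intervals of length at most $\varepsilon$ and colour the $|T_a|$-subsets of $\mathbb Q$ by the interval containing $\varphi_a$. Apply the infinite Ramsey theorem for $a=1,\dots,r$ in turn, each time inside the infinite set found before. We get an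 infinite $Y_0\subset\mathbb Q$ such that each $\varphi_a$ varies by at most $\varepsilon$ on the $|T_a|$-subsets of $Y_0$.

Choose $h\in G$ with $hT\subset Y_0$ and put $\nu(C)=\nu_0(hC)$, an element of $\mathcal K$. Then $\nu(C_a)=\varphi_a(hT_a)$ and $\nu(g_aC_a)=\nu_0(hg_aC_a)=\varphi_a(hg_aT_a)$. Both $hT_a$ and $hg_aT_a$ are subsets of $Y_0$, so these values differ by at most $\varepsilon$. $\square$

**Step 7: from finite additivity to a measure.** Fix $\nu$ as in Lemma 5. If a cylinder is a disjoint union of countably many cylinders, compactness shows that only finitely many of them are nonempty. So $\nu$ is countably additive on $\mathcal C$. As $\Omega^*=\bigcup_z\Omega_z$ is a countable union of members of $\mathcal C$ of finite measure, and $\mathcal C$, a countable base, generates the Borel sets of $\Omega^*$, Carathéodory's theorem extends $\nu$ uniquely to a $\sigma$-finite Borel measure on $\Omega^*$, again called $\nu$. For $h\in G$ the measure $E\mapsto\nu(hE)$ agrees with $\nu$ on $\mathcal C$, so by uniqueness $\nu$ is $G$-invariant. From now on "a.e." refers to $\nu$. All events below arise from the $\Omega_z$ and $R_{x,y}$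 by countably many set operations, hence are Borel.

## Invariance forces whole fibres

The next lemma says that a random subset of a dense order, if its law is invariant, cannot have an edge.

**Lemma 6.** Let $D$ be a countable dense linear order without endpoints and $\rho$ a finite Borel measure on $2^D$ invariant under $\operatorname{Aut}(D)$. Then for $\rho$-a.e. $S\subset D$: either $S=\emptyset$, or $S$ is unbounded above and below in $D$.

**Proof.** By Cantor's theorem $D\cong\mathbb Q$, so automorphisms can be built piecewise linearly. Fix $d\in D$. For $d'>d$ consider the event $\{d\in S,\ S\cap[d',\infty)=\emptyset\}$. Its measure does not depend on $d'$, because for any $d''>d$ some automorphism fixes $d$ and moves $d'$ to $d''$. As $d'$ increases cofinally, these events increase to $\{d\in S,\ S\text{ bounded above}\}$. As $d'$ decreases to $d$, they decrease to $\{d\in S,\ d=\max S\}$. Since $\rho$ is finite, both limits can be taken, and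
$$\rho(d\in S,\ S\text{ bounded above})=\rho(d\in S,\ d=\max S).$$
The second event is contained in the first, and $\rho$ is finite, so they agree up to a null set. As $D$ is countable, for a.e. nonempty $S$ that is bounded above every element of $S$ is its maximum; that is, $S$ is a singleton. But $\rho(S=\{d\})$ is the same for all $d$, and these infinitely many disjoint events have finite total measure, so it is $0$. Hence a.e. nonempty $S$ is unbounded above. The statement for "below" is symmetric. $\square$

**Definition (interlacing).** Let $\epsilon=(s,s')\in\mathcal E$. A ple $L$ *interlaces* $\epsilon$ if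

* the sets $\{q:s(q)\in L\}$ and $\{q:s'(q)\in L\}$ are unbounded above and below in $\mathbb Q$, and
* $s(q)>_Ls'(q')$ for all $q'<q$ with $s(q),s'(q')\in L$.

Let $H(L)$ be the graph on the set of sites whose edges are the $\epsilon\in\mathcal E$ interlaced by $L$.

**Example.** If $L$ has ground set $\{s(q),s'(q):q\in\mathbb Q\}$ and is ordered by $q$, with $s(q)$ immediately below $s'(q)$, then by (4) it is a ple, and it interlaces $(s,s')$. The two-element ple with $s'(0)$ below $s(1)$ reverses one pair but does not interlace.

Since elements of $G$ preserve unboundedness and the relation $q'<q$, we have $H(gL)=H(L)$ for $g\in G$. The event $\{L:\epsilon\in H(L)\}$ is Borel.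

**Lemma 7.** Let $\epsilon=(s,s')\in\mathcal E$. A.e. $L$ that has $s(q_0)>_Ls'(q_0')$ for some $q_0'<q_0$ (both elements in $L$) interlaces $\epsilon$.

**Proof.** Call $(q,q')$ *used* by $L$ if $q'<q$, $s(q),s'(q')\in L$ and $s(q)>_Ls'(q')$. Put
$$S_q=\{q'<q:(q,q')\text{ used}\},\qquad S^{q'}=\{q>q':(q,q')\text{ used}\}.$$

Fix $q$ and let $D=(-\infty,q)\cap\mathbb Q$. An automorphism of $D$, extended by the identity, is an element $g\in G$ fixing $s(q)$, and $S_q(gL)=gS_q(L)$ for such $g$. The restriction of $\nu$ to $\Omega_{s(q)}$ is finite, since $\nu(\Omega_{s(q)})\le W$, and it is invariant under these $g$. So its image under $L\mapsto S_q(L)$ is a finite $\operatorname{Aut}(D)$-invariant measure on $2^D$. By Lemma 6, for a.e. $L\in\Omega_{s(q)}$ the set $S_q$ is empty, or it is unbounded below and has elements arbitrarily close to $q$. For $L\notin\Omega_{s(q)}$ we have $S_q=\emptyset$. In the same way, with $D=(q',\infty)\cap\mathbb Q$ and $\Omega_{s'(q')}$, a.e. $S^{q'}$ is empty, or it is unbounded above and has elements arbitrarily close to $q'$. Discard the null sets for all rational $q,q'$. For the remaining $L$: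

(a) *If $(q,q')$ is used, $r'<q$ and $s'(r')\in L$, then $(q,r')$ is used.* As $S_q\ne\emptyset$, there is $q''\in S_q$ with $q''>r'$, and $s(q)>_Ls'(q'')>_Ls'(r')$.

(b) *If $(q,q')$ is used, $r>q'$ and $s(r)\in L$, then $(r,q')$ is used.* As $S^{q'}\neq\emptyset$, there is $q''\in S^{q'}$ with $q''<r$, and $s(r)>_Ls(q'')>_Ls'(q')$.

Now let $(q_0,q_0')$ be used.

*Order condition.* Let $r'<r$ with $s(r),s'(r')\in L$. Choose $p'\in S_{q_0}$ with $p'<r$, possible since $S_{q_0}\neq\emptyset$ is unbounded below. By (b), applied to the used pair $(q_0,p')$, the pair $(r,p')$ is used. By (a), $(r,r')$ is used.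

*Unboundedness.* The set $\{q:s(q)\in L\}$ contains $S^{q_0'}$, which is unbounded above. For arbitrarily low $p'\in S_{q_0}$ the set $S^{p'}$ contains $q_0$, so it has elements arbitrarily close to $p'$; hence $\{q:s(q)\in L\}$ is unbounded below. The set $\{q':s'(q')\in L\}$ contains $S_{q_0}$, which is unbounded below. For arbitrarily high $r\in S^{q_0'}$ the set $S_r$ contains $q_0'$, so it has elements arbitrarily close to $r$; hence $\{q':s'(q')\in L\}$ is unbounded above. $\square$

## Interlaced edges form forests with at most $w$ sites per tree

**Lemma 8.** For every ple $L$ of $\mathbf P$, the graph $H(L)$ is a forest, and each component has at most $w$ sites.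

**Proof.** **Step 1: the higher rational wins in both directions.** If $t,t'$ are adjacent in $H(L)$, then
$$t(p)>_Lt'(p')\quad\text{whenever }p>p'\text{ and }t(p),t'(p')\in L.\tag{6}$$
If $(t,t')\in\mathcal E$, this is part of interlacing. If $(t',t)\in\mathcal E$, then (4) gives $t'(p')<t(p)$ already in $\mathbf P$, because $p\ge p'$.

**Step 2: no component meets a chain twice.** Suppose a component contains sites $(k,g),(k,h)$ with $g<h$. Let $(k,g)=t_1,t_2,\dots,t_n=(k,h)$ be a path in $H(L)$. Each $t_r$ lies on an edge, so $\{q:t_r(q)\in L\}$ is unbounded below, and we can choose $p_1>p_2>\dots>p_n$ with $t_r(p_r)\in L$. By (6), $t_1(p_1)>_L\cdots>_Lt_n(p_n)$. But $t_1(p_1)=(k,g,p_1)<(k,h,p_n)=t_n(p_n)$ in $\mathbf P$, since $g<h$. This is a contradiction. So the sites of a component have distinct first coordinates, and there are at most $w$ of them.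

**Step 3: no cycles.** Suppose $t_1,\dots,t_n$ is a cycle, $n\ge3$, $t_r=(k_r,b_r)$, indices modulo $n$. Each difference $b_{r+1}-b_r$ is $c_{k_rk_{r+1}}$ or $-c_{k_{r+1}k_r}$. The labels $k_r$ are distinct by Step 2 and $n\ge3$, so the unordered pairs $\{k_r,k_{r+1}\}$ are distinct, and no $c_{ij}$ occurs twice. The differences sum to $0$ around the cycle, which is a nontrivial rational relation among the $c_{ij}$, a contradiction. $\square$

Step 2 is where the zigzag of the first attempt dies. The scrap ple $s_2(q_2),s_1(q_1),s_4(q_4),s_3(q_3)$ interlaces nothing, and Lemma 7 lets us ignore it.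

## Proof of Theorem 1

**Step 1: sort ples by their graph.** For $H\subset\mathcal E$ let $\Omega_H=\{L\in\Omega^*:H(L)=H\}$. These finitely many sets are Borel and $G$-invariant, and they partition $\Omega^*$. As $G$ is transitive on $\mathbb Q$, the number
$$Z_s(H):=\nu(\Omega_{s(q)}\cap\Omega_H)$$
does not depend on $q$, and $\sum_HZ_s(H)=\nu(\Omega_{s(q)})\le W$.

**Step 2: each edge demands one unit.** Let $\epsilon=(s,s')\in\mathcal E$. By (4), $s(1)\parallel s'(0)$. By Lemma 7, a.e. $L\in R_{s(1),s'(0)}$ has $\epsilon\in H(L)$. Since $R_{s(1),s'(0)}\subset\Omega_{s(1)}\cap\Omega_{s'(0)}$,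
$$1\le\nu(R_{s(1),s'(0)})=\sum_{H\ni\epsilon}\nu(R_{s(1),s'(0)}\cap\Omega_H)\le\sum_{H\ni\epsilon}\min\bigl(Z_s(H),Z_{s'}(H)\bigr).\tag{7}$$

**Step 3: a tree cannot supply much.** Let $T$ be a tree with vertex weights $Z\ge0$. Root it at a vertex of maximum weight and charge each edge to its endpoint farther from the root. Every vertex except the root is charged exactly once, so
$$\sum_{uv\in E(T)}\min(Z_u,Z_v)\le\sum_vZ_v-\max_vZ_v\le\left(1-\tfrac1{|T|}\right)\sum_vZ_v.\tag{8}$$

**Step 4: add up.** Whenever $\Omega_H\ne\emptyset$, Lemma 8 says that $H$ is a forest whose components have at most $w$ vertices, so (8) holds for each component with factor $1-\frac1w$. If $\Omega_H=\emptyset$, all $Z_s(H)$ are $0$. Summing (7) over $\epsilon\in\mathcal E$ and exchanging sums,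
$$w(w-1)(N-1)N^{M-1}=|\mathcal E|\le\sum_H\sum_{(s,s')\in H}\min\bigl(Z_s(H),Z_{s'}(H)\bigr)\le\frac{w-1}w\sum_s\sum_HZ_s(H)\le\frac{w-1}w\cdot wN^M\cdot W.$$
Dividing by $(w-1)N^M$ gives $W\ge w(N-1)/N$, which is (5). This proves Theorem 1. $\blacksquare$

## Linear programming duality and the rigidity of chain extensions

We turn to Theorem 2. Let $P$ be finite of width $w\ge3$, and suppose $\operatorname{fldim}(P)=w$. We look for a contradiction; by (2) this suffices.

**Step 1: dualize.** The number $\operatorname{fldim}(P)$ is the optimum of the linear program: minimize $t$ over $f\ge0$ and $t$, subject to the constraints 1 and 2 of a fractional local realizer and $t-\sum_{L\ni x}f(L)\ge0$ for all $x$. By duality there are $\lambda\ge0$ on the constraints (comparable pairs and ordered incomparable pairs) and $\mu\ge0$ on $P$ with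
$$\sum\lambda=w,\qquad\mu(P)=1,\qquad\lambda(L)\le\mu(L)\ \text{ for every ple }L.\tag{9}$$
Here $\lambda(L)$ is the sum of $\lambda$ over the constraints satisfied by $L$: the comparable pairs contained in $L$ and the incomparable pairs reversed by $L$. And $\mu(L)=\sum_{x\in L}\mu(x)$. (The inequality is the dual constraint for the variable $f(L)$; the condition $\mu(P)=1$ belongs to the variable $t$.) Fix $\lambda$ and $\mu$. Every ple we can write down is now a test, and we seek one with $\lambda(L)>\mu(L)$.

**Step 2: notation.** Let $P=C_1\cup\dots\cup C_w$ be a partition into chains (Dilworth). For each $j$ let $L_j$ be the extension of Lemma 4 built from $C_j=\{y_1<\dots<y_n\}$, with blocks $V_s$ whose internal orders we may still choose. For $v\in P$ let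
$$\ell_j(v)=\max\{y\in C_j:y\le v\}\in C_j\cup\{-\infty\},$$
where $-\infty$, used if there is no such $y$, lies below all of $C_j$. For $v\notin C_j$ we have $v\in V_s$ iff $\ell_j(v)=y_{s-1}$, with $y_0=-\infty$. If $u\le v$, then $\ell_j(u)\le\ell_j(v)$.

**Fact F1.** $\lambda(L_j)=1$ for all $j$; $\lambda=0$ on comparable pairs; and if $\lambda(x,z)>0$ with $x\in C_i$, then $(x,z)$ is reversed in $L_j$ only for $j=i$. This holds for every choice of the orders inside the blocks.

**Proof.** An incomparable pair $(x,z)$ with $x\in C_i$ is reversed in $L_i$ by Lemma 4, and a comparable pair is satisfied by all $w$ of the $L_j$. So every constraint is satisfied by at least one $L_j$, and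
$$w=\sum\lambda\le\sum_j\lambda(L_j)\le w\,\mu(P)=w.$$
Equality holds throughout. Since $\lambda(L_j)\le1$ for each $j$, all are equal to $1$. A constraint with $\lambda>0$ is satisfied by exactly one $L_j$. Comparable pairs are satisfied by $w\ge3$ of them, so they have $\lambda=0$. $\square$

In particular, the pairs of positive $\lambda$ reversed in $L_i$ are all of the form $(x,\cdot)$ with $x\in C_i$. In the example after Lemma 4, the accidental reversal of $(b_3,b_1)$ would force $\lambda(b_3,b_1)=0$.

**Fact F2.** If $z\notin C_i$, then $\lambda(C_i,z):=\sum\{\lambda(x,z):x\in C_i,\ x\parallel z\}\ge\mu(z)$.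

**Proof.** Test the ple $L_i-z$. By F1 the pairs of positive $\lambda$ reversed in $L_i$ that involve $z$ are of the form $(x,z)$ with $x\in C_i$, and by Lemma 4 all incomparable pairs of this form are reversed in $L_i$. So $1-\lambda(C_i,z)=\lambda(L_i-z)\le\mu(L_i-z)=1-\mu(z)$. $\square$

**Fact F3.** If $\lambda(x,z)>0$, $x\in C_i$ and $j\ne i$, then $\ell_j(x)<\ell_j(z)$.

**Proof.** By F1, $x\parallel z$. If $z\in C_j$, then $\ell_j(z)=z\not\le x$, so all elements of $C_j$ below $x$ are below $z$, and $\ell_j(x)<z$. Otherwise both $x$ and $z$ are outside $C_j$; let $x\in V_s$, $z\in V_t$ in $L_j$. If $s>t$, then $L_j$ reverses $(x,z)$. If $s=t$, then for some choice of the order on $V_s$ it does, as $x\parallel z$. Both contradict F1, since $j\ne i$. So $s<t$, that is, $\ell_j(x)<\ell_j(z)$. $\square$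

**Fact F4.** $\operatorname{supp}\mu\not\subset C_j$ for each $j$.

**Proof.** Suppose $\operatorname{supp}\mu\subset C_j$. Take $z$ with $\mu(z)>0$, so $z\in C_j$, and let $X=\{x:\lambda(x,z)>0\}$. By F1 elements of $X$ are incomparable to $z$, so $X\cap C_j=\emptyset$ and $\mu(X)=0$. Test the ple "$z$, then $X$ in an order extending $P|_X$". It reverses all $(x,z)$, $x\in X$. Applying F2 to the $w-1$ chains other than $C_j$,
$$(w-1)\mu(z)\le\sum_{x\in X}\lambda(x,z)\le\mu(z)+\mu(X)=\mu(z),$$
a contradiction as $w\ge3$. $\square$

## An exchange inside $L_j$ that would gain $\lambda$-weight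

The extension $L_j$ is tight: $\lambda(L_j)=1=\mu(P)$. Any linear extension that keeps all positive pairs of $L_j$ and gains one more is a contradiction. The natural thing to try is this. Take $z\notin C_j$ with $\mu(z)>0$. By F2 there are pairs $(x,z)$ of positive $\lambda$ with $x$ in a third chain, and by F1 they are not reversed in $L_j$; so modify $L_j$ to put these $x$ above $z$. By F3, $x$ sits in an earlier block than $z$, so $x$ must be lifted past the elements $y\in C_j$ in between, and everything above $x$ in the way must be lifted with it. The trouble is that $L_j$ reverses the incomparable pairs $(y,u)$, $y\in C_j$, and lifting $u$ past $y$ destroys this. For arbitrary $z$ nothing bounds this loss. If, however, all elements $y$ and $u$ involved have $\mu=0$, then (9) says that the pairs $(y,u)$ have $\lambda=0$, and nothing is lost. The $u$ have $\mu=0$ when $z$ is chosen with $\ell_j(z)$ minimal. The conclusion is about the $y$.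

**Lemma 9.** Let $z\in C_k$, $k\ne j$, $\mu(z)>0$, and suppose $\ell_j(z)\le\ell_j(v)$ for all $v\in\operatorname{supp}\mu\setminus C_j$. Then there is $y\in C_j$ with $y<z$ and $\mu(y)>0$.

**Proof.** **Step 1: the elements to be lifted.** Let $X=\{x\notin C_j:\lambda(x,z)>0\}$. All $x\in X$ are incomparable to $z$. Since $w\ge3$ there is $i\ne j,k$, and $\lambda(C_i,z)\ge\mu(z)>0$ by F2, so $X\ne\emptyset$. By F3, $\ell_j(x)<\ell_j(z)$ for $x\in X$. So $\ell_j(z)\ne-\infty$; say $\ell_j(z)=y_r$ with $r\ge1$. Then $z\in V_{r+1}$ in $L_j$, and $Y:=\{y_1,\dots,y_r\}$ is the set of elements of $C_j$ below $z$. Suppose for contradiction that $\mu(y)=0$ for all $y\in Y$. Let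
$$U=\{u:u\ge x\text{ for some }x\in X,\ u\not\ge y_r\}.$$

**Step 2: properties of $U$.** We have $X\subset U$, since $\ell_j(x)<y_r$ for $x\in X$. Next, $U\cap C_j=\emptyset$: if $y_s\in U$, then $y_s\not\ge y_r$, so $s<r$, and $x\le y_s<z$ for some $x\in X$, contradicting $x\parallel z$. As elements $u\in U$ satisfy $u\not\ge y_r$, we get $U\subset V_1\cup\dots\cup V_r$. For $u\in U$ we have $u\notin C_j$ and $\ell_j(u)<y_r=\ell_j(z)$, so $\mu(u)=0$ by the minimality hypothesis.

**Step 3: nothing will be lost.** The ple $L_j|_{Y\cup U}$ has $\mu$-weight $0$, so by (9) it has $\lambda$-weight $0$. By Lemma 4 it reverses all incomparable pairs $(y,u)$ with $y\in Y$, $u\in U$. Hence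
$$\lambda(y,u)=0\quad\text{for all incomparable }y\in Y,\ u\in U.\tag{10}$$

**Step 4: the new order.** Let $\mathrm{Low}=V_1y_1\cdots V_ry_r$ and $T=V_{r+1}y_{r+1}\cdots V_{n+1}$, so that $L_j=\mathrm{Low}\,T$ and $U\subset\mathrm{Low}$. The elements of $V_{r+1}$ below $z$ must accompany $z$: let $A=\{v\in V_{r+1}:v\le z\}\ni z$. Put
$$L^+:=(\mathrm{Low}\setminus U),\ A,\ U,\ (T\setminus A),$$
each block ordered as in $L_j$.

**Step 5: $L^+$ is a linear extension.** Inside blocks there is nothing to check. Suppose $p<q$ in $P$ with $p$ in a later block than $q$.

* $q\in\mathrm{Low}\setminus U$, $p\in T$ (that is, $p\in A$ or $p\in T\setminus A$): impossible, since $L_j$ is a linear extension with $\mathrm{Low}$ before $T$.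
* $q\in\mathrm{Low}\setminus U$, $p\in U$: then $q>p\ge x$ for some $x\in X$. If $q=y_s$ with $s\le r$, then $x\le y_s<z$, contradicting $x\parallel z$. Otherwise $q\in V_s$ with $s\le r$, so $q\not\ge y_s$, hence $q\not\ge y_r$, and $q\in U$, a contradiction.
* $q\in A$, $p\in U$: then $x\le p<q\le z$ for some $x\in X$, contradicting $x\parallel z$.
* $q\in A$, $p\in T\setminus A$: then $p<z$. If $p=y_s$ with $s>r$, this contradicts $\ell_j(z)=y_r$. If $p\in V_s$ with $s>r+1$, then $p$ is after $q\in V_{r+1}$ in $L_j$, contradicting $p<q$. If $p\in V_{r+1}$, then $p\in A$, a contradiction.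
* $q\in U$, $p\in T\setminus A$: impossible, since $q\in\mathrm{Low}$, $p\in T$ and $L_j$ is a linear extension.

**Step 6: the weight of $L^+$.** By F1 the pairs of positive $\lambda$ reversed in $L_j$ have the form $(y,v)$ with $y\in C_j$, $v\notin C_j$. When does the relative position of $v$ and $y\in C_j$ change from $L_j$ to $L^+$? In $L^+$ the elements of $Y$ lie in the first block and $y_{r+1},\dots,y_n$ in the last, each block ordered as in $L_j$. So nothing changes for $v\in\mathrm{Low}\setminus U$ or for $v\in T\setminus A$. Elements of $A\subset V_{r+1}$ are after $y_r$ and before $y_{r+1}$ in both orders. Elements of $U$ are before $y_{r+1}$ in both orders. So the only changes concern $v\in U$ relative to $y\in Y$, and these pairs have $\lambda(y,v)=0$ by (10). Every pair of positive $\lambda$ reversed in $L_j$ is reversed in $L^+$.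

In addition, $L^+$ reverses $(x,z)$ for each $x\in X$, because $z\in A$ and $x\in U$. Such a pair has $\lambda(x,z)>0$ and was not reversed in $L_j$, by F1, since $x\notin C_j$. As $X\ne\emptyset$, we get $\lambda(L^+)>\lambda(L_j)=1=\mu(P)=\mu(L^+)$, contradicting (9). $\square$

## Proof of Theorem 2: an endless ascent

Let $a_k$ denote the least element of $\operatorname{supp}\mu\cap C_k$, when this set is nonempty. Fix $j\in[w]$. By F4 the set $\operatorname{supp}\mu\setminus C_j$ is nonempty; choose $z$ in it with $\ell_j(z)$ minimal. Say $z\in C_k$, $k\ne j$. Then $a_k$ exists and $a_k\le z$, so $\ell_j(a_k)\le\ell_j(z)$, and $a_k$ is also a minimizer. Lemma 9, applied to $a_k$, gives $y\in C_j\cap\operatorname{supp}\mu$ with $y<a_k$. Hence $a_j$ exists and $a_j\le y<a_k$.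

So for every $j\in[w]$ the element $a_j$ exists, and there is $\pi(j)\in[w]$ with $a_j<a_{\pi(j)}$. Iterating $\pi$ gives an infinite strictly increasing sequence $a_1<a_{\pi(1)}<a_{\pi(\pi(1))}<\cdots$ in a finite poset, a contradiction. Hence $\operatorname{fldim}(P)<w$. $\blacksquare$

With (2) and Theorem 1, the Main Theorem is proved.

## Local dimension $w$, and a countable poset where $w$ is attained

**Proof of Corollary 3(a).** Take $N>w$. Then $w(1-\frac1N)>w-1$, so for small $\varepsilon$ Theorem 1 gives a finite $P$ of width $w$ with $\operatorname{fldim}(P)>w-1$. By (2), $w-1<\operatorname{fldim}(P)\le\operatorname{ldim}(P)\le w$. As $\operatorname{ldim}(P)$ is an integer, it equals $w$. $\square$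

**Proof of Corollary 3(b).** Let $\Gamma\subset\mathbb R$ be the group generated by the $c_{ij}$, and let $\mathbf P_\infty=[w]\times\Gamma\times\mathbb Q$, ordered by the same rules as $\mathbf P$. The verification in Step 1 of the construction applies word for word, so this is a countable poset of width $w$. It contains the poset $\mathbf P$ for every $N$. Define $\operatorname{fldim}(\mathbf P_\infty)$ as the infimum, over fractional local realizers $f$, of the supremum of the local weights; a sum over the possibly uncountable set of ples is the supremum of its finite partial sums.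

**Step 1: at least $w$.** Let $f$ be a fractional local realizer with all local weights at most $W'<\infty$. For finite $F\subset\mathbf P_\infty$ and a nonempty ple $L'$ of $F$ put $f_F(L')=\sum\{f(L):L|_F=L'\}$, which is finite because it is at most the local weight of any element of $L'$. A ple $L$ containing $x\in F$ restricts to a nonempty ple of $F$ containing $x$, and restriction keeps the order of pairs in $F$. So $f_F$ is a fractional local realizer of $F$ with the same local weights as $f$ on $F$. Hence $W'\ge\operatorname{fldim}(F)$ for every finite $F$. By (5), applied for every $N$, $W'\ge w(N-1)/N$ for all $N$, so $W'\ge w$.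

**Step 2: $w$ is attained.** Let $C_i=\{i\}\times\Gamma\times\mathbb Q$. Add to the order relation of $\mathbf P_\infty$ all relations $y<x$ with $x\in C_i$ and $y\parallel x$. The resulting relation has no cycle: the vertices of a cycle would form a finite subposet $F$, and the linear extension of $F$ built from the chain $C_i\cap F$ as in Lemma 4 satisfies all these relations (if $C_i\cap F=\emptyset$, they are just the order of $F$). So its transitive closure is a partial order, and it extends to a linear order $L_i$ by Szpilrajn's theorem. Give weight $1$ to each of $L_1,\dots,L_w$, adding weights if some coincide. Every comparable pair receives weight $w$, an incomparable pair $(x,y)$ with $x\in C_i$ is reversed by $L_i$, and every local weight is $w$. So $\operatorname{fldim}(\mathbf P_\infty)=w$, and the value is attained. $\square$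

This is consistent with the end of the proof of Theorem 2, where the contradiction was an infinite strictly increasing sequence: such sequences exist in $\mathbf P_\infty$.
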